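\title{The number of edges of a graph with given maximum degree and induced matching number}

\begin{abstract}
We prove that a graph with maximum degree $\Delta\ge1$ whose largest induced matching has $\mu$ edges has at most $\mu\,(\Delta^2+\lfloor\Delta/2\rfloor^2)$ edges, as conjectured in work of Wiederrecht. Equality holds exactly when the graph is, up to isolated vertices, a disjoint union of copies of one particular blow-up of the $5$-cycle. The proof is self-contained; it does not use the theorem of Chung, Gy\'arf\'as, Tuza and Trotter, which is the case $\mu=1$. A double count reduces the bound to a statement about a single well-chosen edge of a $2K_2$-free graph.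
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and simple; $E(G)$ is the edge set and $\Delta(G)$ the maximum degree of $G$. An \emph{induced matching}, or \emph{$2$-strong matching}, of $G$ is a set $M$ of pairwise disjoint edges such that no edge of $G$ joins two different edges of $M$. Equivalently, the subgraph induced by the ends of the edges of $M$ has exactly the edges of $M$. The largest size of an induced matching is denoted by $\mu_2(G)$. How many edges can a graph have, given $\Delta(G)$ and $\mu_2(G)$?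

Say that two edges \emph{conflict} if they are equal, share a vertex, or are joined by an edge, and let $\Gamma(e)$ be the set of edges that conflict with $e$. Writing $N(v)$ for the set of neighbors of $v$, the set $\Gamma(uv)$ consists of the edges with an end in $N(u)\cup N(v)$. An induced matching is a set of edges no two of which conflict. In a graph with maximum degree $\Delta$, every edge of $\Gamma(uv)$ other than $uv$ has an end among the at most $2(\Delta-1)$ vertices of $(N(u)\cup N(v))\setminus\{u,v\}$, so $|\Gamma(uv)|\le 2\Delta^2-2\Delta+1$. If $M$ is an induced matching that cannot be extended, then the sets $\Gamma(e)$, $e\in M$, cover $E(G)$. This gives the greedy bound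
\[
|E(G)|\le\mu_2(G)\,(2\Delta^2-2\Delta+1).
\]
For examples with many edges, note that $|E|$ and $\mu_2$ are both additive over components, so one takes disjoint copies of a dense graph with $\mu_2=1$. The first candidate is $K_{\Delta,\Delta}$, with $\Delta^2$ edges. Thus the best constant in front of $\mu_2\Delta^2$ lies between $1$ and $2$.

The case $\Delta=2$ shows that $K_{\Delta,\Delta}$ is not the best example. A path with $m$ edges has $\mu_2=\lceil m/3\rceil$, and a cycle of length $n$ has $\mu_2=\lfloor n/3\rfloor$. Since $m\le3\lceil m/3\rceil$ and $n\le3\lfloor n/3\rfloor+2\le5\lfloor n/3\rfloor$, we get $|E(G)|\le5\mu_2(G)$, and only the $5$-cycle attains the ratio $5>\Delta^2$. To carry this example to larger degrees one blows it up. For $\Delta\ge1$ put, here and throughout,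
\[
k=\lfloor\Delta/2\rfloor,\qquad \ell=\lceil\Delta/2\rceil,\qquad b(\Delta)=\Delta^2+k^2 .
\]
Let $C_5^\Delta$ be the graph whose vertex set is the disjoint union of independent sets $V_1,\dots,V_5$ of sizes $\ell,\ell,k,k,k$, in which every vertex of $V_i$ is adjacent to every vertex of $V_{i+1}$ (indices modulo $5$), and there are no other edges. Thus $C_5^1=K_2$ and $C_5^2=C_5$.

\begin{lemma}\label{lem:blowup}
The graph $C_5^\Delta$ has maximum degree $\Delta$, exactly $b(\Delta)$ edges, and $\mu_2(C_5^\Delta)=1$. The vertices of $V_4$ have degree $2k$, and all other vertices have degree $\Delta$.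
\end{lemma}

\begin{proof}
A vertex of $V_i$ has degree $|V_{i-1}|+|V_{i+1}|$, which is $2k$ for $i=4$ and $k+\ell=\Delta$ otherwise. The number of edges is $\ell^2+\ell k+k^2+k^2+k\ell=(\ell+k)^2+k^2$. Let $g,g'$ be edges, with $g$ between $V_i$ and $V_{i+1}$. The ends of $g$ have together the neighborhood $V_{i-1}\cup V_i\cup V_{i+1}\cup V_{i+2}$, which misses only the independent set $V_{i+3}$. So $g'$ has an end in this neighborhood, and $g'\in\Gamma(g)$.
\end{proof}

If $\Delta=2k$ then $b(\Delta)=5k^2=\frac54\Delta^2$, and if $\Delta=2k+1$ then $b(\Delta)=5k^2+4k+1=\frac54\Delta^2-\frac12\Delta+\frac14$. The conjecture posed in \cite{W} says that disjoint copies of $C_5^\Delta$ cannot be beaten: for every graph $G$,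
\[
|E(G)|\le
\begin{cases}
\mu_2(G)\,\frac54\Delta(G)^2, & \text{if $\Delta(G)$ is even},\\[2pt]
\mu_2(G)\left(\frac54\Delta(G)^2-\frac12\Delta(G)+\frac14\right), & \text{otherwise.}
\end{cases}
\]
For $\Delta(G)=0$ this reads $0\le0$. The case $\mu_2(G)=1$ is a theorem of Chung, Gy\'arf\'as, Tuza and Trotter \cite{CGTT}. We prove the conjecture and describe the extremal graphs.

\begin{theorem}\label{thm:bound}
Every graph $G$ with $\Delta=\Delta(G)\ge1$ satisfies $|E(G)|\le\mu_2(G)\,b(\Delta)$.
\end{theorem}

\begin{theorem}\label{thm:equality}
Equality holds in Theorem~\ref{thm:bound} if and only if $G$, up to isolated vertices, is a disjoint union of copies of $C_5^\Delta$. In particular the bound is attained for every $\Delta\ge1$ and every $\mu_2\ge1$.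
\end{theorem}

A proof cannot simply charge at most $b(\Delta)$ edges to each edge of an inextensible induced matching. Take an edge $uv$, give each of $u,v$ another $\Delta-1$ neighbors, and attach $\Delta-1$ leaves to each of these. In this tree $\{uv\}$ cannot be extended, and there are $2\Delta^2-2\Delta+1$ edges, more than $b(\Delta)$ for $\Delta\ge3$. So the matching has to be a largest one, and we shall choose it with care even among those.

Section~\ref{sec:links} introduces the count on which the proof rests, for $\mu_2=1$, and states the key Lemma~\ref{lem:key}. Section~\ref{sec:reduction} deduces Theorem~\ref{thm:bound} from it. The lemma is proved in Section~\ref{sec:min} for even $\Delta$ and in Section~\ref{sec:odd} for odd $\Delta$. Section~\ref{sec:equality} treats equality.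

\section{Counting links, and the key lemma}\label{sec:links}

We write $d(v)=|N(v)|$, $N[v]=N(v)\cup\{v\}$, and $N_X(v)=N(v)\cap X$, $d_X(v)=|N_X(v)|$ for a vertex set $X$; a subscript naming a graph, as in $N_G(v)$ or $d_F(v)$, says in which graph neighbors are taken. The relation $u\sim v$ means that $u$ and $v$ are adjacent. A vertex set $U$ is \emph{complete to} $W$ if every vertex of $U$ is adjacent to every vertex of $W$. A graph is \emph{$2K_2$-free} if any two disjoint edges are joined by an edge, that is, if $\mu_2\le1$.

The greedy bound loses whenever an edge of $\Gamma(f)$ is reached from $f$ in more than one way. To measure this, let $\lambda(f,g)$, for edges $f,g$ of $G$, be the number of \emph{links} from $f$ to $g$: pairs $(u,w)$ with $u$ an end of $f$, $w$ an end of $g$, and $u\sim w$. For instance $\lambda(f,f)=2$. We have $g\in\Gamma(f)$ if and only if $\lambda(f,g)\ge1$, and if $f,g$ lie in an induced subgraph $F$ of $G$, then $\lambda(f,g)$ is the same in $F$ and in $G$. For $f=xy$, counting the triples $(u,w,g)$ with $u\in\{x,y\}$, $w\in N(u)$ and $g$ an edge at $w$ gives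
\begin{equation}\label{eq:T}
\sum_{g\in E(G)}\lambda(f,g)=\sum_{w\in N(x)}d(w)+\sum_{w\in N(y)}d(w)=:T(f)\le2\Delta^2 .
\end{equation}
Call $g$ \emph{light for $f$} if $\lambda(f,g)=1$, and for an edge $f$ of a graph $F$ let $p_F(f)$ be the number of edges of $F$ that are light for $f$.

Let $F$ be $2K_2$-free with all degrees at most $\Delta$, and let $f$ be any edge of $F$. Every edge has at least one link from $f$, and every edge that is not light has at least two. So \eqref{eq:T} gives
\begin{equation}\label{eq:one}
2|E(F)|\le T(f)+p_F(f)\le2\Delta^2+p_F(f).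
\end{equation}
An edge $f$ without light edges yields $|E(F)|\le\Delta^2$, the value of $K_{\Delta,\Delta}$, and an edge with $p_F(f)\le2k^2$ yields $|E(F)|\le b(\Delta)$. Everything depends on finding an edge with few light edges. For an edge $ab$ of $F$ let
\[
R(ab)=V(F)\setminus\bigl(N(a)\cup N(b)\bigr)
\]
be the set of vertices \emph{remote} from $ab$; note that $a,b\notin R(ab)$. An edge that is light for $ab$ has an end in $R(ab)$.

\begin{example}\label{ex:c5}
Let $F$ be the $5$-cycle $x\,w\,q\,b\,y$ and $f=xy$, so $R(f)=\{q\}$. The edges $xy$, $xw$, $yb$ have two links from $f$ each (for $xw$ they are $(y,x)$ and $(x,w)$), and the edges $wq$, $bq$ have one. The total is $8=2\Delta^2$, we have $p_F(f)=2=2k^2$, and \eqref{eq:one} reads $10\le8+2$.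

In $F=C_5^\Delta$ an edge $f$ between $V_i$ and $V_{i+1}$ has $R(f)=V_{i+3}$, and since $F$ has no triangle, the light edges are exactly the edges at $V_{i+3}$. For $f$ between $V_1$ and $V_2$ this gives $|R(f)|=k$ and $p_F(f)=k\cdot2k=2k^2$. For $f$ between $V_2$ and $V_3$, or between $V_5$ and $V_1$, again $|R(f)|=k$, but $p_F(f)=k\Delta$, which is $2k^2+k$ when $\Delta$ is odd.
\end{example}

\begin{example}\label{ex:pendant}
Take $K_{\Delta-1,\Delta}$ with $\Delta\ge4$, let $x$ be a vertex on the side of size $\Delta$, and attach a new vertex $y$ to $x$. The graph $F$ is $2K_2$-free with maximum degree $\Delta$. All $(\Delta-1)^2>2k^2$ edges that avoid $x$ are light for $xy$. In contrast, every other edge $f$ at $x$ has $R(f)=\emptyset$ and $p_F(f)=0$.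
\end{example}

So the edge must be chosen, and the bound $p_F(f)\le\Delta\,|R(f)|$ suggests how. Call an edge of $F$ \emph{minimizing} if its set of remote vertices has the smallest size among all edges of $F$.

\begin{lemma}[Key lemma]\label{lem:key}
Let $F$ be a $2K_2$-free graph without isolated vertices, with at least one edge, and with all degrees at most $\Delta$. Then some minimizing edge $f$ of $F$ has $p_F(f)\le2k^2$.
\end{lemma}

By Example~\ref{ex:c5} the bound $2k^2$ cannot be lowered, and for odd $\Delta\ge3$ the word ``some'' cannot be replaced by ``every''. This is why odd $\Delta$ needs a section of its own. Excluding isolated vertices is only a convenience: they are remote from every edge and change neither $p_F$ nor the set of minimizing edges. Together with \eqref{eq:one}, the lemma gives the case $\mu_2=1$ of Theorem~\ref{thm:bound}.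

\section{From the key lemma to Theorem~\ref{thm:bound}}\label{sec:reduction}

Let $G$ have maximum degree $\Delta\ge1$ and put $\mu=\mu_2(G)$. Among all induced matchings of size $\mu$ choose $M$ so that $\sum_{e\in M}|\Gamma(e)|$ is as small as possible.

For an edge $g$ let $m(g)$ be the number of $e\in M$ with $g\in\Gamma(e)$. Then $m(g)\ge1$, since otherwise $M\cup\{g\}$ would be a larger induced matching. As with links, the sum $\sum_e|\Gamma(e)|=\sum_gm(g)$ counts an edge at least twice unless $m(g)=1$. So let $P(e)$ be the set of \emph{private} edges of $e\in M$: those that lie in $\Gamma(e)$ and in no $\Gamma(e')$ with $e'\in M\setminus\{e\}$. The sets $P(e)$ are pairwise disjoint, and their union is the set of edges with $m(g)=1$. Hence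
\begin{equation}\label{eq:A}
2|E(G)|\le\sum_{e\in M}\bigl(|\Gamma(e)|+|P(e)|\bigr),
\end{equation}
and it suffices to bound each term by $2b(\Delta)$.

Fix $e\in M$. Let $X_e$ be the set of vertices that have no neighbor among the ends of the edges of $M\setminus\{e\}$. An edge avoids all $\Gamma(e')$, $e'\ne e$, if and only if both its ends lie in $X_e$, and such an edge lies in $\Gamma(e)$ because $m\ge1$. So $P(e)$ is the edge set of the induced subgraph $G[X_e]$, and $e\in P(e)$. Let $F_e$ be $G[X_e]$ with its isolated vertices removed. It is an induced subgraph of $G$ with $E(F_e)=P(e)$, and it has two properties, one for each condition imposed on $M$.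
\begin{itemize}
\item[(i)] \emph{$F_e$ is $2K_2$-free.} Two nonconflicting edges $g,g'$ of $F_e$ would make $(M\setminus\{e\})\cup\{g,g'\}$ an induced matching of size $\mu+1$.
\item[(ii)] \emph{$|\Gamma(e)|\le|\Gamma(f)|$ for every $f\in E(F_e)$.} Indeed, $(M\setminus\{e\})\cup\{f\}$ is an induced matching of size $\mu$, and $M$ minimizes $\sum|\Gamma|$.
\end{itemize}

Bounding the two terms separately is not enough: $|\Gamma(e)|\le2\Delta^2$ and $|P(e)|\le\frac54\Delta^2$, the latter by (i) and the case $\mu_2=1$, give only $|E(G)|\le\frac{13}8\mu\Delta^2$. The two terms compete, however. A private edge with two links uses up two units of the total $T\le2\Delta^2$, and these units are then not available for further conflicting edges. Property (ii) lets us carry out this count at the best edge of $F_e$ instead of at $e$.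

\begin{proof}[Proof of Theorem~\ref{thm:bound} from Lemma~\ref{lem:key}]
Let $e\in M$, $F=F_e$ and $f\in E(F)$. We claim that
\begin{equation}\label{eq:B}
|\Gamma(e)|+|P(e)|\le|\Gamma(f)|+|E(F)|\le T(f)+p_F(f)\le2\Delta^2+p_F(f),
\end{equation}
where $\Gamma(f)$ and $T(f)$ are taken in $G$. The first inequality is (ii) and the last is \eqref{eq:T}. For the middle one we compare the contributions of each edge $g$ of $G$ to the two sides, using $T(f)=\sum_g\lambda(f,g)$. If $g\in E(F)$, then $g\in\Gamma(f)$ by (i), so $g$ contributes $2$ on the left; on the right it contributes $1+1$ if it is light for $f$, and $\lambda(f,g)\ge2$ otherwise. If $g\notin E(F)$, then $g$ contributes $1$ or $0$ on the left, according as $\lambda(f,g)\ge1$ or not, and $\lambda(f,g)$ on the right.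

The graph $F$ satisfies the hypotheses of Lemma~\ref{lem:key}. With $f$ as in that lemma, the right side of \eqref{eq:B} is at most $2\Delta^2+2k^2=2b(\Delta)$. Summing over $e\in M$ and using \eqref{eq:A} gives $2|E(G)|\le2\mu\,b(\Delta)$.
\end{proof}

\section{The graph around a minimizing edge}\label{sec:min}

In this section and the next, $F$ is as in Lemma~\ref{lem:key}, and all neighborhoods are taken in $F$. An edge inside $R(ab)$ would not conflict with $ab$. So $R(ab)$ is an independent set for every edge $ab$; in other words,
\begin{equation}\label{eq:remote}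
z\in R(ab)\ \Longrightarrow\ N(z)\subseteq N(a)\cup N(b).
\end{equation}
Fix a minimizing edge $xy$ and put
\[
A=N(x)\setminus N[y],\quad B=N(y)\setminus N[x],\quad C=N(x)\cap N(y),\quad R=R(xy),\quad p=p_F(xy).
\]
The sets $\{x,y\},A,B,C,R$ partition $V(F)$, and $|A|,|B|\le\Delta-1-|C|$. The vertices of $R$ have no neighbor in $\{x,y\}$, those of $\{x,y\}\cup A\cup B$ have one, and those of $C$ have two. Therefore the light edges are the edges between $A\cup B$ and $R$, and
\[
p=\sum_{q\in R}d_{A\cup B}(q).
\]
Every statement below also holds with $(x,A)$ and $(y,B)$ interchanged; we refer to this as symmetry. Minimality is used by comparing $|R|$ with the number of vertices remote from a nearby edge.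

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $w\in A$, then $R(xw)=(B\cup R)\setminus N(w)$ and $|B\setminus N(w)|\ge d_R(w)$.
\item[(b)] If $ww'$ is an edge with $w\in A$ and $w'\in A\cup R$, then $B\cup C\subseteq N(w)\cup N(w')$ and
\[
\bigl|A\setminus(N(w)\cup N(w'))\bigr|\ge|N_R(w)\cup N_R(w')|-1 .
\]
\item[(c)] If $w\in A$ and $b\in B\setminus N(w)$, then $N_R(w)\subseteq N_R(b)$.
\item[(d)] If $w,w'\in A\cup B$ are distinct and nonadjacent, then one of $N_R(w)$, $N_R(w')$ contains the other.
\end{itemize}
\end{lemma}

\begin{proof}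
(a) The nonneighbors of $x$ form the set $\{x\}\cup B\cup R$, and $x\in N(w)$; this gives the formula. Since $xy$ is minimizing, $|R|\le|R(xw)|=|B\setminus N(w)|+|R|-d_R(w)$.

(b) The vertex $y$ is adjacent to neither $w$ nor $w'$, so $y\in R(ww')$, and \eqref{eq:remote} gives $B\cup C\subseteq N(y)\subseteq N(w)\cup N(w')$. Also $x\in N(w)$. Hence $R(ww')$ consists of $y$ and the vertices of $A\cup R$ outside $N(w)\cup N(w')$, and
\[
|R|\le|R(ww')|=1+\bigl|A\setminus(N(w)\cup N(w'))\bigr|+|R|-|N_R(w)\cup N_R(w')| .
\]

(c) For $q\in N_R(w)$, part (b) applied to $wq$ gives $b\in N(w)\cup N(q)$, so $b\sim q$.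

(d) Otherwise there are $q\in N_R(w)\setminus N(w')$ and $q'\in N_R(w')\setminus N(w)$. Since $R$ is independent, the edges $wq$ and $w'q'$ do not conflict.
\end{proof}

Parts (a) and (c) already show where the $5$-cycle comes from. Suppose that $xy$ has a light edge $wq$, with $w\in A$, say, and $q\in R$. By (a) some $b\in B$ is not adjacent to $w$, and by (c) $b\sim q$. Then $x\,w\,q\,b\,y$ is an induced $5$-cycle, the configuration of Example~\ref{ex:c5}. In particular, if $F$ has no induced $5$-cycle then $p=0$ and $|E(F)|\le\Delta^2$ by \eqref{eq:one}. The same argument, started from a vertex $w$ with as many neighbors in $R$ as possible, produces many vertices with the same neighbors in $R$, on both sides. We shall need it for $R$ and for a subset of $R$.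

\begin{lemma}\label{lem:layer}
Let $S\subseteq R$ and $r=\max\{d_S(w):w\in A\cup B\}$, and suppose $r\ge1$. Let $Q=N_S(w_0)$ for a vertex $w_0\in A\cup B$ with $d_S(w_0)=r$, and let $U=\{w\in A\cup B:N_S(w)=Q\}$. Then $B\setminus N(w)\subseteq U$ and $|B\setminus N(w)|\ge r$ for every $w\in U\cap A$, and symmetrically for $w\in U\cap B$. Moreover $|U\cap A|\ge r$ and $|U\cap B|\ge r$.
\end{lemma}

\begin{proof}
Let $w\in U\cap A$ and $b\in B\setminus N(w)$. By Lemma~\ref{lem:basic}(c), $N_S(b)\supseteq Q$, and equality holds by the maximality of $r$; so $b\in U$. By Lemma~\ref{lem:basic}(a), $|B\setminus N(w)|\ge d_R(w)\ge r$. Thus if $U$ meets $A$ then $|U\cap B|\ge r\ge1$, and if $U$ meets $B$ then $|U\cap A|\ge r\ge1$. Since $w_0\in U$, both conclusions hold.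
\end{proof}

Take $S=R$. A vertex of $Q$ is adjacent to all of $U$, so $2r\le\Delta$ and $|Q|\le k$. If all light edges end in $Q$, then $p\le k\Delta$, which for even $\Delta$ is the bound we want. The difficulty lies in the light edges that end in $R\setminus Q$. One might fear a long sequence of further layers $Q_2,Q_3,\dots$, each contributing its share. But the vertices of $A\cup B$ that see $R\setminus Q$ turn out to have a common neighbor, so there are fewer than $\Delta$ of them, and one more application of Lemma~\ref{lem:layer} bounds all remaining light edges at once. The result is that a second layer makes $p$ strictly smaller than $2k^2$.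

\begin{proposition}\label{prop:large}
Suppose that $p\ge1$ and $p\ge2k^2$. Then $k\ge1$, and there is a set $Q\subseteq R$ with $|Q|=k$ such that, with $U$ the set of vertices of $A\cup B$ complete to $Q$, the following hold.
\begin{itemize}
\item[(a)] No vertex of $A\cup B$ has a neighbor in $R\setminus Q$. If $C=\emptyset$ then $Q=R$.
\item[(b)] $B\setminus N(w)\subseteq U$ and $|B\setminus N(w)|\ge k$ for every $w\in U\cap A$, and symmetrically for $w\in U\cap B$.
\item[(c)] $|U\cap A|\ge k$ and $|U\cap B|\ge k$.
\end{itemize}
\end{proposition}

\begin{proof}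
Since $p\ge1$, Lemma~\ref{lem:layer} applies with $S=R$; let $r_1,Q_1,U_1$ be the resulting objects. As noted above, $2r_1\le|U_1|\le\Delta$, so $1\le r_1\le k$. Let $W$ be the set of vertices of $A\cup B$ with a neighbor in $R\setminus Q_1$; it is disjoint from $U_1$.

\emph{We show that $W=\emptyset$.} Suppose not. Apply Lemma~\ref{lem:layer} with $S=R\setminus Q_1$ to obtain $r_2\ge1$, $Q_2\subseteq R\setminus Q_1$ and $U_2$. Then $U_2\subseteq W$, because $Q_2\ne\emptyset$. Put $s=r_1+r_2\ge2$.

First, $W$ is complete to $U_1$. If $w'\in W$ and $w\in U_1$ were nonadjacent, then by Lemma~\ref{lem:basic}(d) the set $N_R(w')$, which is not contained in $Q_1=N_R(w)$, would properly contain $Q_1$, against the maximality of $r_1$.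

Next take $w\in U_1\cap A$ and $w'\in U_2\cap A$. They are adjacent, and $N_R(w)\cup N_R(w')\supseteq Q_1\cup Q_2$. By Lemma~\ref{lem:basic}(b) the set $A'=A\setminus(N(w)\cup N(w'))$ has at least $s-1\ge1$ elements. Since $W\subseteq N(w)$ and $U_1\subseteq N(w')$, the set $A'$ is disjoint from $W$ and from $U_1$. This has two consequences.
\begin{itemize}
\item The sets $A'$, $U_1\cap A$ and $U_2\cap A$ are pairwise disjoint subsets of $A$, so $\Delta-1\ge|A|\ge(s-1)+r_1+r_2=2s-1$, and $s\le k$.
\item Let $a\in A'$ and $u\in U_1\cap B$. By Lemma~\ref{lem:layer}, $A\setminus N(u)\subseteq U_1$, so $u\sim a$. Thus $u$ is adjacent to $y$, to $a$, and to all vertices of $Q_1$ and of $W$, whence $|W|\le\Delta-2-r_1$.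
\end{itemize}
At most $r_1\Delta$ light edges end in $Q_1$. The others join $W$ to $R\setminus Q_1$, and there are at most $r_2|W|$ of them. So
\[
p\le r_1\Delta+r_2(\Delta-2-r_1)=s\Delta-(2r_2+r_1r_2).
\]
From $(r_1-1)(r_2-1)\ge0$ we get $r_1r_2\ge s-1$, hence $2r_2+r_1r_2\ge s+1$. With $\Delta\le2k+1$ this gives $p\le s(2k+1)-(s+1)=2ks-1<2k^2$, a contradiction.

So $W=\emptyset$ and $p\le r_1\Delta$. If $r_1\le k-1$ then $p\le(k-1)(2k+1)=2k^2-k-1<2k^2$; hence $r_1=k$. Put $Q=Q_1$. Since $W=\emptyset$, a vertex of $A\cup B$ is complete to $Q$ if and only if its set of neighbors in $R$ is $Q$, so $U=U_1$, and (b), (c) are Lemma~\ref{lem:layer}. A vertex of $R\setminus Q$ has all its neighbors in $C$; if $C=\emptyset$ it would be isolated, so $Q=R$.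
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:key} for even $\Delta$]
Let $\Delta=2k$ and let $xy$ be any minimizing edge. If $p>2k^2$, then by Proposition~\ref{prop:large}(a) all light edges end in a set of $k$ vertices, so $p\le k\Delta=2k^2$, a contradiction.
\end{proof}

\section{Odd maximum degree}\label{sec:odd}

Let $\Delta=2k+1$. Proposition~\ref{prop:large} now leaves room for $2k^2<p\le2k^2+k$, and such minimizing edges exist. Throughout this section we assume, for a contradiction, that
\begin{equation}\label{eq:bad}
p_F(f)\ge2k^2+1\quad\text{for every minimizing edge $f$ of $F$.}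
\end{equation}
Then Proposition~\ref{prop:large} applies to every minimizing edge, and $k\ge1$.

To see where the contradiction should come from, suppose that $F$ is a blow-up of $C_5$ whose smallest part has $k$ vertices. Two parts at distance two on the cycle have together at most $2k+1$ vertices. So every part has $k$ or $k+1$ vertices, the parts with $k+1$ vertices are at most two and consecutive, and three consecutive parts have $k$ vertices each. The vertices of the middle one have degree $2k$, and an edge whose remote set is this middle part is minimizing and has exactly $2k^2$ light edges. The proof imitates this. From one minimizing edge we recover five sets that behave partly like the parts of a blow-up, three consecutive ones of size $k$; then we move to an edge whose remote set is the middle one.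

\begin{lemma}\label{lem:full}
Assume \eqref{eq:bad} and let $xy$ be a minimizing edge. Then $N(x)\cap N(y)=\emptyset$, $|R(xy)|=k$, and $R(xy)$ contains a vertex of degree $2k+1$. For every $q\in R(xy)$ we have $|N(x)\setminus N(q)|\ge k$ and $|N(y)\setminus N(q)|\ge k$. If $q\in R(xy)$ has degree $2k+1$, then one of $x,y$ has $k+1$ common neighbors with $q$ and the other has $k$.
\end{lemma}

\begin{proof}
Use the notation of Section~\ref{sec:min} and Proposition~\ref{prop:large}. Let $q\in Q$ and $w\in U\cap A$. Lemma~\ref{lem:basic}(b) for the edge $wq$ gives $|A\setminus N(q)|\ge d_R(w)-1=k-1$. With $|A|\le2k-|C|$ and symmetry,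
\begin{equation}\label{eq:nine}
|A\setminus N(q)|,\ |B\setminus N(q)|\ge k-1,\qquad d_A(q),\ d_B(q)\le k+1-|C|\qquad(q\in Q).
\end{equation}
The sum $p=\sum_{q\in Q}d_{A\cup B}(q)\ge2k^2+1$ has $k$ terms, so some $q\in Q$ has $d_{A\cup B}(q)=2k+1$. For this $q$, \eqref{eq:nine} gives $2k+1\le2k+2-2|C|$, so $C=\emptyset$. Hence $R=Q$ has $k$ elements, \eqref{eq:nine} holds for all $q\in R$, and all neighbors of such a $q$ lie in $A\cup B$. Now $N(x)\setminus N(q)=\{y\}\cup(A\setminus N(q))$ has at least $k$ elements, and so has $N(y)\setminus N(q)$ by symmetry. If $d(q)=2k+1$, then $d_A(q)$ and $d_B(q)$ are at most $k+1$ and add up to $2k+1$, so they are $k$ and $k+1$ in some order.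
\end{proof}

Call $(x,y,q)$ a \emph{frame} if $xy$ is a minimizing edge, $q\in R(xy)$ has degree $2k+1$, and $|N(x)\cap N(q)|=k+1$. By Lemma~\ref{lem:full} frames exist. A frame determines the sets
\begin{gather*}
V_1=N(y)\setminus N(q),\qquad V_2=N(x)\setminus N(q),\qquad V_3=N(y)\cap N(q),\\
V_4=R(xy),\qquad V_5=N(x)\cap N(q),
\end{gather*}
with $x\in V_1$, $y\in V_2$, $q\in V_4$. Since $N(x)$, $N(y)$, $R(xy)$ partition $V(F)$ and $R(xy)$ is independent, the sets $V_1,\dots,V_5$ partition $V(F)$, and
\begin{equation}\label{eq:nbrs}
N(x)=V_5\cup V_2,\qquad N(y)=V_1\cup V_3,\qquad N(q)=V_3\cup V_5 .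
\end{equation}
Let $V_5'$ be the set of vertices of $V_5$ that are complete to $V_4$. Figure~\ref{fig:frame} shows what the next lemma establishes.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={draw, rounded corners, align=center, fill=white}]
\node (v1) at (126:2.3) {$V_1\ni x$};
\node (v2) at (54:2.3) {$V_2\ni y$\\ size $k$};
\node (v3) at (342:2.6) {$V_3$\\ size $k$};
\node (v4) at (270:2.0) {$V_4\ni q$\\ size $k$};
\node (v5) at (198:2.6) {$V_5\supseteq V_5'$\\ size $k+1$};
\draw[very thick] (v2) -- (v3);
\draw[very thick] (v3) -- (v4);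
\draw (v4) -- (v5);
\draw (v5) -- (v1);
\draw[dashed] (v1) -- (v2);
\end{tikzpicture}
\caption{The five sets of a frame $(x,y,q)$ for $\Delta=2k+1$. Thick lines: $V_3$ is complete to $V_2$ and to $V_4$. Thin lines: every vertex of the subset $V_5'$ of $V_5$ has neighborhood exactly $V_1\cup V_4$. Dashed line: $x$ is complete to $V_2$ and $y$ is complete to $V_1$. Edges not drawn are not excluded.}
\label{fig:frame}
\end{figure}

\begin{lemma}\label{lem:frame}
Assume \eqref{eq:bad} and let $(x,y,q)$ be a frame.
\begin{itemize}
\item[(a)] $|V_2|=|V_3|=|V_4|=k$ and $|V_5|=k+1$.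
\item[(b)] $V_3$ is complete to $V_2\cup V_4$.
\item[(c)] $V_5'\ne\emptyset$. Every $w\in V_5'$ has $N(w)=V_1\cup V_4$, and $xw$ is a minimizing edge with $R(xw)=V_3$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sizes of $V_3,V_4,V_5$ and the bound $|V_2|\ge k$ come from Lemma~\ref{lem:full}, and $|V_2|=d(x)-|V_5|\le k$.

(b) In the notation of Proposition~\ref{prop:large} we have $C=\emptyset$ and $Q=R=V_4$. Since $q\in Q$, the set $U\cap B$ is contained in $N(q)\cap B=V_3$; it has at least $k=|V_3|$ elements, so $U\cap B=V_3$. Thus $V_3$ is complete to $V_4$. Let $b\in V_3$. Then $b\sim y$, and Lemma~\ref{lem:basic}(b), with the sides interchanged, applied to the edge $bq$ gives $A\subseteq N(b)\cup N(q)$. So $b$ is complete to $\{y\}\cup(A\setminus N(q))=V_2$.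

(c) We have $V_5'=U\cap A$, which has at least $k\ge1$ elements. Let $w\in V_5'$. By Proposition~\ref{prop:large}(b), $B\setminus N(w)$ is a subset of $U\cap B=V_3$ with at least $k$ elements, so $B\setminus N(w)=V_3$. By Lemma~\ref{lem:basic}(a), $R(xw)=(B\cup R)\setminus N(w)=V_3$. This set has $k=|R(xy)|$ elements, so $xw$ is minimizing. Lemma~\ref{lem:full} applied to $xw$ shows that $w$ has no neighbor in $N(x)=\{y\}\cup A$; here it matters that \eqref{eq:bad} is assumed for all minimizing edges. Hence $N(w)=\{x\}\cup(B\setminus V_3)\cup R=V_1\cup V_4$.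
\end{proof}

We shall apply part (c) to other frames, so we restate it without the names $V_i$: for any frame $(x',y',q')$,
\begin{equation}\label{eq:c}
u\in N(x')\cap N(q'),\ u\text{ complete to }R(x'y')\ \Longrightarrow\ N(u)=\bigl(N(y')\setminus N(q')\bigr)\cup R(x'y').
\end{equation}

\begin{proof}[Proof of Lemma~\ref{lem:key} for odd $\Delta$]
Assume \eqref{eq:bad}. Fix a frame $(x,y,q)$ with sets $V_1,\dots,V_5$, and $w\in V_5'$, so that $N(w)=V_1\cup V_4$. By Lemma~\ref{lem:full} applied to the minimizing edge $xw$, the set $R(xw)=V_3$ contains a vertex $b$ of degree $2k+1$. By Lemma~\ref{lem:frame}(a),(b), $b$ has $2k$ neighbors in $V_2\cup V_4$, so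
\[
N(b)=V_2\cup V_4\cup\{z\}
\]
for one further vertex $z$, and $z\in V_5\cup V_1$ because $V_3=R(xw)$ is independent. In a blow-up of $C_5$ the edge $bz$ would not exist. We show that it forces $z$ to be complete to $V_3$, and that this is impossible.

\emph{Case $z\in V_5$.} The vertices of $V_5'$ have no neighbor in $V_3$, so $z\notin V_5'$, and there is $q'\in V_4$ with $z\not\sim q'$. Let $b'\in V_3$. The disjoint edges $zx$ and $q'b'$ must be joined by an edge. By \eqref{eq:nbrs}, $x$ is adjacent to neither $q'$ nor $b'$, and $z\not\sim q'$; so $z\sim b'$. Thus $z$ is complete to $V_3=R(xw)$. Since $N(x)\cap N(b)=V_2\cup\{z\}$ has $k+1$ elements, $(x,w,b)$ is a frame, and \eqref{eq:c} gives $N(z)=(N(w)\setminus N(b))\cup V_3=V_1\cup V_3$. But $z\in V_5$ is adjacent to $q\in V_4$, a contradiction.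

\emph{Case $z\in V_1$.} Now $N(w)\cap N(b)=V_4\cup\{z\}$ has $k+1$ elements, so $(w,x,b)$ is a frame. Every $u\in V_4$ lies in $N(w)\cap N(b)$ and is complete to $V_3=R(xw)$, so \eqref{eq:c} gives $N(u)=(N(x)\setminus N(b))\cup V_3=V_5\cup V_3$. Hence $V_5'=V_5$, and by Lemma~\ref{lem:frame}(c) $V_5$ is complete to $V_1\ni z$. So $z$ is adjacent to the $k+1$ vertices of $V_5$ and to $b$, which leaves at most $k-1$ neighbors in $V_2$. Choose $v\in V_2$ with $z\not\sim v$, and let $b'\in V_3$. The disjoint edges $zw$ and $vb'$ must be joined by an edge. The vertex $w$ is adjacent to neither $v$ nor $b'$, and $z\not\sim v$; so $z\sim b'$. Thus $z$ is complete to $V_5\cup V_3$, a set of $2k+1$ vertices, and $z\sim y$ since $V_1\subseteq N(y)$. Then $d(z)\ge2k+2>\Delta$, a contradiction.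

So \eqref{eq:bad} fails: some minimizing edge $f$ has $p_F(f)\le2k^2$.
\end{proof}

This completes the proof of Lemma~\ref{lem:key}, and with it of Theorem~\ref{thm:bound}.

\section{The extremal graphs}\label{sec:equality}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
A disjoint union of $\mu\ge1$ copies of $C_5^\Delta$, with any number of isolated vertices, has maximum degree $\Delta$, induced matching number $\mu$ and $\mu\,b(\Delta)$ edges, by Lemma~\ref{lem:blowup}. This proves one direction and the last sentence of the theorem.

Conversely, let $|E(G)|=\mu\,b$ with $\mu=\mu_2(G)$ and $b=b(\Delta)$. If $\Delta=1$ then $G$ is a matching together with isolated vertices, and $C_5^1=K_2$. So let $\Delta\ge2$, that is, $k\ge1$. Take $M$ and the graphs $F_e$ as in Section~\ref{sec:reduction}. We show that each $F_e$ is a copy of $C_5^\Delta$, and then that these copies make up $G$.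

\emph{Step 1: what equality says about one edge.} The left side of \eqref{eq:A} is $2\mu b$, and each of the $\mu$ terms on the right is at most $2b$, so each term equals $2b$. Fix $e\in M$, put $F=F_e$, and let $f=xy$ be a minimizing edge of $F$ with $p_F(f)\le2k^2$. Then $p_F(f)=2k^2$, and all inequalities in \eqref{eq:B} are equalities. From $T(f)=2\Delta^2$ and \eqref{eq:T} we get $d_G(x)=d_G(y)=\Delta$. Equality in the middle inequality holds edge by edge, so
\[
\lambda(f,g)\le1\ \text{ for }g\in E(G)\setminus E(F),\qquad\lambda(f,g)\le2\ \text{ for }g\in E(F).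
\]
An edge $xx'$ of $G$ has the links $(y,x)$ and $(x,x')$ from $f$, so it lies in $F$; the same holds for the edges at $y$. If $x'$ were a common neighbor of $x$ and $y$, then $xx'$ would have the third link $(y,x')$. So in the notation of Section~\ref{sec:min}, inside $F$, we have $C=\emptyset$ and $|A|=|B|=\Delta-1$.

\emph{Step 2: $F\cong C_5^\Delta$.} All neighborhoods in this step are taken in $F$. Proposition~\ref{prop:large} applies since $p=2k^2\ge2$. It gives $R=Q$, $|R|=k$, and $|U\cap A|,|U\cap B|\ge k$. Every $q\in R$ has all its neighbors in $A\cup B$ and is complete to $U$, so $d(q)\ge|U|\ge2k$, while $\sum_{q\in R}d(q)=p=2k^2$. Hence $N(q)=U$ for all $q\in R$, and $|U\cap A|=|U\cap B|=k$. Put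
\begin{gather*}
V_1=\{x\}\cup(B\setminus U),\qquad V_2=\{y\}\cup(A\setminus U),\\
V_3=U\cap B,\qquad V_4=R,\qquad V_5=U\cap A .
\end{gather*}
These sets partition $V(F)$; we have $|V_3|=|V_4|=|V_5|=k$ and $|V_1|=|V_2|=1+(\Delta-1)-k=\ell$. We determine all neighborhoods.
\begin{itemize}
\item For $q\in V_4$ we have $N(q)=U=V_3\cup V_5$.
\item Let $w\in V_5$. By Proposition~\ref{prop:large}(b), $B\setminus N(w)$ is a subset of $V_3$ with at least $k$ elements, so it equals $V_3$. Then $N(w)$ contains $x$, $B\setminus U$ and $R$, that is, $V_1\cup V_4$. This set has $\ell+k=\Delta$ elements, so $N(w)=V_1\cup V_4$. By symmetry $N(u)=V_2\cup V_4$ for $u\in V_3$.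
\item The set $V_1$ is complete to $V_2$. Indeed, $x$ is complete to $V_2$ and $y$ is complete to $V_1$. For $v_1\in V_1\setminus\{x\}$ and $v_2\in V_2\setminus\{y\}$ take $w\in V_5$ and $u\in V_3$. The disjoint edges $wv_1$ and $uv_2$ must be joined by an edge, and $w\not\sim u$, $w\not\sim v_2$, $u\not\sim v_1$; so $v_1\sim v_2$.
\item A vertex of $V_1$ is now known to be complete to $V_5\cup V_2$, which has $\Delta$ elements, so this is its neighborhood. By symmetry the vertices of $V_2$ have neighborhood $V_1\cup V_3$.
\end{itemize}
Thus $F\cong C_5^\Delta$, and $|P(e)|=|E(F_e)|=b$.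

\emph{Step 3: the copies make up $G$.} The $\mu$ sets $P(e)$, $e\in M$, are pairwise disjoint and have $b$ elements each, and $|E(G)|=\mu b$; so they partition $E(G)$. By Lemma~\ref{lem:blowup} every vertex of $F_e$ has degree at least $2k$ in $F_e$. A vertex lying in two of the edge-disjoint graphs $F_e$ would have degree at least $4k>2k+1\ge\Delta$ in $G$, which is impossible. So the graphs $F_e$ are vertex-disjoint and contain all edges of $G$, and $G$ is, up to isolated vertices, a disjoint union of copies of $C_5^\Delta$.
\end{proof}

\begin{thebibliography}{9}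

\bibitem{CGTT}
Chung, Gy\'arf\'as, Tuza and Trotter, 1990.

\bibitem{W}
Sebastian Wiederrecht, \emph{The Strong Colors of Flowers - The Structure of Graphs with Chordal Squares}, arXiv:1711.03464 (2017).

\end{thebibliography}
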